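\title{Quasi-homogeneous Albert algebras are homogeneous}

\begin{abstract}
An Albert algebra is homogeneous if it is isomorphic to all of its isotopes, and quasi-homogeneous if its invariants $f_3$, $f_5$, $g_3$ do not change when one passes to an isotope. We show that the two notions coincide over every field, in every characteristic. More precisely, every Albert algebra has an isotope with $f_5=0$, and this isotope is unique up to isomorphism. For division algebras the proof reduces the uniqueness, through $9$-dimensional subalgebras containing a cubic subfield, to the fact that an isotropic ternary hermitian form is determined by its determinant.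
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field of arbitrary characteristic. A \emph{Freudenthal $k$-algebra} is a Jordan algebra of degree $3$ over $k$ that remains simple under all base field extensions, and an \emph{Albert algebra} is a Freudenthal algebra of dimension $27$. Such an algebra $J$ comes with a unit $1$, a cubic form $N$ (the norm), a quadratic map $a\mapsto a^\#$ (the adjoint), a symmetric bilinear form $T$ (the trace form), and operators $U_a$ depending quadratically on $a\in J$. In the Jordan algebra $M_3(k)^+$ of $3\times 3$ matrices these are the identity matrix, the determinant, the adjugate, $\operatorname{tr}(ab)$, and $U_ab=aba$. Section~\ref{sec:background} recalls the precise definitions.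

For an invertible element $p\in J^\times$, the \emph{isotope} $J^{(p)}$ is the vector space $J$ with the operators $U^{(p)}_a=U_aU_p$; for matrices this amounts to replacing the product $ab$ by $apb$. The isotope has unit $p^{-1}$ and norm $N(p)N$. Passing to an isotope thus keeps the cubic form up to a scalar and moves the unit. The algebra $J$ is \emph{homogeneous} if $J^{(p)}\cong J$ for all $p\in J^\times$, that is, if no choice of unit is better than any other. The algebra $M_3(k)^+$ is homogeneous, since $a\mapsto p^{-1}a$ is an isomorphism onto the $p$-isotope.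

Albert algebras need not be homogeneous. An Albert algebra with isotropic norm is \emph{reduced}: it is an algebra $H_3(C,\Gamma)$ of twisted hermitian $3\times3$ matrices over an octonion algebra $C$, where $\Gamma=\operatorname{diag}(\gamma_1,\gamma_2,\gamma_3)$ with $\gamma_i\in k^\times$, and the algebras obtained from one $C$ and different $\Gamma$ are isotopes of one another. Every Albert algebra $J$ has two invariants that are Pfister forms, a $3$-fold form $f_3(J)$ and a $5$-fold form $f_5(J)$ divisible by $f_3(J)$, and a mod-$3$ invariant $g_3(J)$. For $J=H_3(C,\Gamma)$ the form $f_3(J)$ is the norm $n_C$ of $C$, and $f_5(J)$ records $\Gamma$: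
\begin{equation}\label{eq:f5}
f_5(J)=n_C\otimes\langle1,\gamma_1^{-1}\gamma_2\rangle\otimes\langle1,\gamma_2^{-1}\gamma_3\rangle\cong n_C\perp\psi,\qquad \psi=\gamma_2\gamma_3n_C\perp\gamma_3\gamma_1n_C\perp\gamma_1\gamma_2n_C .
\end{equation}
We write $f=0$ when a Pfister form $f$ is hyperbolic. For $k=\mathbb R$ and $n_C$ positive definite, $\Gamma=\operatorname{diag}(1,1,1)$ gives a positive definite $f_5$, while $\Gamma=\operatorname{diag}(1,-1,1)$ gives an isotropic one, so $f_5=0$. These two isotopes are not isomorphic, and $f_5$ sees the difference.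

The invariants $f_3$ and $g_3$ are the same for all isotopes of $J$. One calls $J$ \emph{quasi-homogeneous} if its invariants do not change under passage to an isotope; equivalently, if $f_5(J^{(p)})=f_5(J)$ for all $p\in J^\times$. Homogeneous Albert algebras are quasi-homogeneous. The following question comes from \cite{PT}.

\medskip\noindent\textbf{Question.} \emph{Do there exist a field $k$ and an Albert $k$-algebra that is quasi-homogeneous but not homogeneous?}\medskip

Reduced Albert algebras are classified by $(f_3,f_5)$, so an example would have to be a division algebra. An example $J$ with $J^{(q)}\not\cong J$ would also be a pair of nonisomorphic Albert algebras with the same $f_3,f_5,g_3$. It is not known whether Albert algebras are classified by these three invariants. Whoever expects that they are will guess that the answer is no, but a proof has to produce the isomorphisms $J^{(p)}\cong J$ without such a classification.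

\begin{theorem}\label{thm:A}
Every quasi-homogeneous Albert algebra over an arbitrary field $k$ is homogeneous.
\end{theorem}

The reason is that quasi-homogeneity forces the common value of $f_5$ to be $0$, and that the value $0$ singles out one isotope. In the next statement, for a separable cubic subfield $L\subset J$ we write $J=L\oplus L^\perp$ with respect to $T$, and for $x\in L^\perp$ we let $-Q(x)$ be the $L$-component of $x^\#$.

\begin{theorem}\label{thm:B}
Let $J$ be an Albert algebra over an arbitrary field $k$.
\begin{enumerate}
\item[(1)] $J$ has an isotope with $f_5=0$, and this isotope is unique up to isomorphism.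
\item[(2)] The following are equivalent: \textup{(i)} $J$ is homogeneous; \textup{(ii)} $J$ is quasi-homogeneous; \textup{(iii)} $f_5(J^{(p)})=0$ for all $p\in J^\times$. So if $J$ is not homogeneous, then $f_5$ takes both the value $0$ and a nonzero value on isotopes of $J$.
\item[(3)] If $J$ is a division algebra, then \textup{(i)--(iii)} hold if and only if for every separable cubic subfield $L\subset J$ and every $2$-dimensional $k$-subspace $W\subset L$ there is $0\neq x\in L^\perp$ with $Q(x)\in W$.
\item[(4)] If $f_3(J)\otimes\langle\!\langle a,b\rangle\!\rangle$ is hyperbolic for all $a,b\in k^\times$, then $J$ is homogeneous.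
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the implication (ii)$\Rightarrow$(i) of part (2). The hypothesis of (4) holds, for instance, if $f_3(J)=0$, or if every $5$-fold Pfister form over $k$ is hyperbolic. We do not claim that isotopic Albert algebras with the same \emph{nonzero} $f_5$ are isomorphic.

The heart of the matter is the uniqueness in (1) for a division algebra $J$. Index the isotopes by their units, writing $J_v$ for the isotope with unit $v$. Section~\ref{sec:model} treats a $9$-dimensional model, hermitian matrices over a quadratic extension, where units are hermitian forms and the analogue of the uniqueness is elementary. Section~\ref{sec:cubic} fixes a separable cubic subfield $L\subset J$. Each nonzero $x\in L^\perp$ generates with $L$ a twisted form $A_x$ of the model and cuts out a subspace $P_x=\{v\in L:\operatorname{tr}_{L/k}(vQ(x))=0\}$ of dimension at least $2$, and for $v\in L^\times$ one has $f_5(J_v)=0$ exactly when $v$ lies in some $P_x$. Sections~\ref{sec:extend} and~\ref{sec:plane} show that all nonzero $v$ in one $P_x$ give isomorphic isotopes. Any two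 planes in the $3$-dimensional space $L$ meet, and this links any two units $v,v'\in L^\times$ with $f_5=0$. Section~\ref{sec:proofs} moves an arbitrary unit into a separable cubic subfield and completes the proof.

\section{Cubic Jordan algebras and the form $f_5$}\label{sec:background}

The facts recalled in this section are standard; see \cite{McC69,McC70,PR1,PR2,GPR} for Jordan algebras and \cite{EKM} for quadratic forms. Throughout, $(i,j,l)$ runs over the cyclic permutations of $(1,2,3)$.

\subsection*{Norm, adjoint, traces}
A \emph{cubic Jordan algebra} over $k$ is a finite-dimensional space $J$ with an element $1$, a quadratic map $\#\colon J\to J$ and a cubic form $N$ (a homogeneous polynomial of degree $3$ in coordinates) with $1^\#=1$ and $N(1)=1$, subject to the identities below. Define the linear trace $T(a)$ and the \emph{quadratic trace} $S(a)$ by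
\[
N(t1+a)=t^3+T(a)t^2+S(a)t+N(a),
\]
write $S(a,b)=S(a+b)-S(a)-S(b)$ for the polar form of $S$, and put $T(a,b)=T(a)T(b)-S(a,b)$ and $a\times b=(a+b)^\#-a^\#-b^\#$. The identities, required over every extension field, are
\begin{equation}\label{eq:axioms}
N(a+b)=N(a)+T(a^\#,b)+T(a,b^\#)+N(b),\qquad a^{\#\#}=N(a)a,\qquad 1\times a=T(a)1-a.
\end{equation}
The Jordan structure is $U_ab=T(a,b)a-a^\#\times b$. An Albert algebra is a cubic Jordan algebra whose trace form $T(\cdot,\cdot)$ is nondegenerate, and its isotopes are again Albert algebras.

A subspace that contains $1$ and is closed under $\#$ is closed under $\times$ and $U$, so it is a subalgebra. An element $a$ is invertible if and only if $N(a)\neq0$; then $U_a$ is bijective and $a^{-1}=N(a)^{-1}a^\#$. One has $N(U_ya)=N(y)^2N(a)$. Powers are defined by $a^0=1$, $a^1=a$, $a^{n+2}=U_aa^n$, and $a^\#=a^2-T(a)a+S(a)1$. For an associative algebra $R$, let $R^+$ be the Jordan algebra with $U_ab=aba$. If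
\[
m_a(t)=N(t1-a)=t^3-T(a)t^2+S(a)t-N(a)
\]
is the generic minimal polynomial of $a$, then $t\mapsto a$ induces a unital homomorphism $(k[t]/(m_a))^+\to J$, whose image is denoted $k[a]$. A \emph{separable cubic subfield} of $J$ is a subalgebra of the form $L^+$ with $L/k$ a separable cubic field extension.

\subsection*{Isotopes indexed by their units}
For $v\in J^\times$ put $J_v=J^{(v^{-1})}$. It has unit $v$ and norm $N(v)^{-1}N$, and every isotope of $J$ is some $J_v$. The quadratic trace $S_v$ of $J_v$ is the coefficient of $t$ in $N(v)^{-1}N(tv+a)$, so the first identity in \eqref{eq:axioms} gives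
\begin{equation}\label{eq:Sv}
S_v(a)=N(v)^{-1}\,T(v,a^\#).
\end{equation}

\medskip\noindent\textbf{(F1) Norm and unit determine the algebra.} A cubic Jordan algebra with nondegenerate trace form is determined by the polynomial $N$ and the element $1$. Indeed, these determine $T(a)$, $S(a)$ and $T(a,b)$; then $T(a^\#,b)$ is the coefficient of $t$ in $N(a+tb)$, which determines $a^\#$; and $U$ is given by $T$ and $\#$.\medskip

Two consequences for an Albert algebra $J$. First, $(J_v)_w=J_w$, since both sides have unit $w$ and norm $N(w)^{-1}N$; so any two isotopes of $J$ are isotopes of each other. Second, call $\eta\in GL(J)$ a \emph{similarity} if $N\circ\eta=rN$ as polynomials for some $r\in k^\times$; over an infinite field it suffices to check this on elements. A similarity is an isomorphism $J_v\to J_{\eta(v)}$, because it maps unit to unit and $N(\eta(v))^{-1}N\circ\eta=N(v)^{-1}N$. Scalar multiplications and the maps $U_y$ are similarities, so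
\begin{equation}\label{eq:easyiso}
J_{cv}\cong J_v\quad(c\in k^\times),\qquad J_{U_yv}\cong J_v\quad(y\in J^\times).
\end{equation}

\subsection*{Hermitian matrices over composition algebras}
A \emph{composition algebra} $C$ is a unital algebra with a multiplicative quadratic form $n$ whose polar form $n(\cdot,\cdot)$ is nondegenerate; the octonion algebras are those of dimension $8$. With $t(u)=n(u,1)$, the conjugation $\bar u=t(u)1-u$ reverses products, and
\begin{gather}
u\bar w+w\bar u=n(u,w)1,\qquad (uw)\bar w=n(w)u=\bar w(wu),\qquad n(u,w)=t(u\bar w),\label{eq:oct1}\\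
(uw)(zu)=u(wz)u,\qquad t((uw)z)=t(u(wz))=t((wz)u).\label{eq:oct2}
\end{gather}
The first identity in \eqref{eq:oct2} is a Moufang identity. The algebra $H_3(C,\Gamma)$ consists of the elements $a=\sum\xi_ie_i+\sum u_i[jl]$ with $\xi_i\in k$, $u_i\in C$; its unit is $\sum e_i$, and
\begin{align}
N(a)&=\xi_1\xi_2\xi_3-\sum\gamma_j\gamma_l\,\xi_i\,n(u_i)+\gamma_1\gamma_2\gamma_3\,t(u_1u_2u_3),\notag\\
a^\#&=\sum\bigl(\xi_j\xi_l-\gamma_j\gamma_l\,n(u_i)\bigr)e_i+\sum\bigl(\gamma_i\,\overline{u_ju_l}-\xi_iu_i\bigr)[jl],\label{eq:H3}\\
T(a,a')&=\sum\xi_i\xi_i'+\sum\gamma_j\gamma_l\,n(u_i,u_i'),\qquad S(a)=\sum\xi_j\xi_l-\sum\gamma_j\gamma_l\,n(u_i).\notag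
\end{align}
Three isomorphisms can be read off from the norm by (F1). For $v=\sum v_ie_i$ invertible, $e_i\mapsto v_ie_i$, $u[jl]\mapsto u[jl]$ is an isomorphism from $H_3(C,\operatorname{diag}(\gamma_iv_i^{-1}))$ onto $H_3(C,\Gamma)_v$; so the isotopes of $H_3(C,\Gamma)$ include all $H_3(C,\Gamma')$. If $\gamma_i=\delta_i^2$, then $e_i\mapsto e_i$, $u[jl]\mapsto\delta_j\delta_lu[jl]$ is an isomorphism $H_3(C,\Gamma)\to H_3(C,\mathbf 1)$. If $C=k\times k$ with $n(\alpha,\alpha')=\alpha\alpha'$ and $u_i=(\alpha_i,\alpha_i')$, then the norm of $H_3(C,\mathbf 1)$ is the determinant of the matrix with diagonal entries $\xi_i$, with $\alpha_i$ in place $(j,l)$ and $\alpha'_i$ in place $(l,j)$; so $H_3(k\times k,\mathbf 1)\cong M_3(k)^+$.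

A \emph{frame} of a cubic Jordan algebra $A$ (a complete orthogonal system of elementary idempotents) is a linearly independent triple $e_1,e_2,e_3$ with $\sum e_i=1$, $(\sum\xi_ie_i)^\#=\sum\xi_j\xi_le_i$ and $N(\sum\xi_ie_i)=\xi_1\xi_2\xi_3$. Its off-diagonal Peirce spaces $A_{jl}$ are the images of the projections $U_{e_j+e_l}-U_{e_j}-U_{e_l}$; in $H_3(C,\Gamma)$ they are the spaces $C[jl]$. The frame is \emph{connected} if $S$ does not vanish identically on any $A_{jl}$.

\medskip\noindent\textbf{(F2) Jacobson's coordinatization theorem.} If $A$ has nondegenerate trace form and a connected frame, then $A\cong H_3(C,\Gamma)$ for some composition algebra $C$ and some $\Gamma$, with the frame corresponding to the diagonal idempotents. Every frame of an Albert algebra is connected.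

\subsection*{Quadratic forms and the invariants}
For a quadratic form $\varphi$ put $\langle a_1,\dots,a_m\rangle\otimes\varphi=a_1\varphi\perp\dots\perp a_m\varphi$, and let $\langle\!\langle a,b\rangle\!\rangle=\langle1,-a\rangle\otimes\langle1,-b\rangle$. An $m$-fold Pfister form is a form $\langle1,-a_1\rangle\otimes\dots\otimes\langle1,-a_{m-1}\rangle\otimes n_K$ with $n_K$ the norm of a quadratic \'etale algebra $K$ (a separable quadratic field extension, or $k\times k$). It has dimension $2^m$, and it is hyperbolic as soon as it is isotropic. A subspace is \emph{totally isotropic} for $\varphi$ if $\varphi$ vanishes on it; then the polar form vanishes on it too, so it stays totally isotropic under base field extension.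

\medskip\noindent\textbf{(F3) Springer's theorem} \cite[\S18]{EKM}. In any characteristic, an anisotropic quadratic form stays anisotropic over a field extension of odd degree.

\medskip\noindent\textbf{(F4) The invariants.} An Albert algebra is either a division algebra ($N$ is anisotropic) or reduced, that is, isomorphic to $H_3(C,\Gamma)$ with $C$ an octonion algebra. In the reduced case $f_3=n_C$ and $f_5$ is given by \eqref{eq:f5}, and reduced Albert algebras are classified by $(f_3,f_5)$. For every Albert algebra, $f_5$ is a $5$-fold Pfister form of the shape $f_3\otimes\langle\!\langle a,b\rangle\!\rangle$, and it commutes with base field extension.\medskip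

By \eqref{eq:f5} and \eqref{eq:H3}, the part $\psi$ of $f_5$ is, up to sign, the quadratic trace on the off-diagonal part of $H_3(C,\Gamma)$. We want to recognize $f_5=0$ from $S$ alone, without choosing coordinates, because a division algebra has none over $k$. The following lemma will be used twice.

\begin{lemma}\label{lem:three}
Let $E$ be a field, $d_1,d_2,d_3\in E^\times$, and $\psi$ a quadratic form on an $E$-space $W$. On $E^3\oplus W$ consider $\varphi(\xi,w)=d_1\xi_2\xi_3+d_2\xi_3\xi_1+d_3\xi_1\xi_2-\psi(w)$. If $\varphi$ has a totally isotropic subspace $U$ of dimension $3$, then $\psi$ is isotropic.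
\end{lemma}

\begin{proof}
Let $e_1=((1,0,0),0)$ and $H=\{\xi_2=\xi_3=0\}$. On $H$ we have $\varphi(\xi,w)=-\psi(w)$, so it suffices to find an element of $U\cap H$ outside $Ee_1$. Since $H$ has codimension $2$, we have $U\cap H\neq0$, which settles the case $e_1\notin U$. If $e_1\in U$, then every $(\xi,w)\in U$ is polar-orthogonal to $e_1$, which means $d_2\xi_3+d_3\xi_2=0$. Then $U\cap H=U\cap\{\xi_2=0\}$ has dimension at least $2$.
\end{proof}

Dimension $2$ would not suffice: for $d_i=1$, $W=E$ and the anisotropic form $\psi(w)=-w^2$, the form $\varphi$ vanishes on all $((s,t,-t),t)$.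

\begin{lemma}\label{lem:reduced}
Let $R$ be a reduced Albert algebra over a field $E$, with quadratic trace $S$.
\begin{enumerate}
\item[(i)] If $f_5(R)=0$, then $S$ has a totally isotropic subspace of dimension $8$.
\item[(ii)] If $S$ has a totally isotropic subspace of dimension $3$, then $f_5(R)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $R=H_3(C,\Gamma)$, so that $S=\sum\xi_j\xi_l-\psi(u)$ and $f_5(R)\cong n_C\perp\psi$. (i) The hyperbolic form $n_C\perp\psi$ of dimension $32$ has a totally isotropic subspace of dimension $16$, which meets the $24$-dimensional space of $\psi$ in dimension at least $16+24-32=8$. (ii) By Lemma~\ref{lem:three}, $\psi$ is isotropic. So the Pfister form $f_5(R)$ is isotropic, hence hyperbolic.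
\end{proof}

\subsection*{Nine-dimensional subalgebras and the Tits process}
Let $K$ be a quadratic \'etale $k$-algebra with conjugation $\kappa\mapsto\bar\kappa$, let $B$ be a central simple $K$-algebra of degree $3$ with reduced norm $N_B$ and reduced trace $\operatorname{trd}$, and let $\tau=*$ be a $K/k$-involution of $B$, that is, an involution restricting to the conjugation of $K$. Then $N_B(b^*)=\overline{N_B(b)}$. The symmetric elements form a $9$-dimensional subalgebra $H(B,\tau)$ of the Jordan $k$-algebra $B^+$; it is a cubic Jordan algebra with norm $N_B$ and $T(a,b)=\operatorname{trd}(ab)$. Two cases can be described explicitly.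
\begin{itemize}
\item If $K=k\times k$, then $B=D\times D^{\mathrm{op}}$ with $D$ central simple of degree $3$ over $k$ and $(b_1,b_2)^*=(b_2,b_1)$. Here $H(B,\tau)=\{(a,a)\}\cong D^+$, and $b(a,a)b^*=(b_1ab_2,\,b_1ab_2)$ with products taken in $D$.
\item If $K$ is a field and $B=M_3(K)$, then $b^*=G^{-1}\bar b^{\,t}G$ for an invertible hermitian matrix $G$: the Skolem--Noether theorem gives $G$ with $\bar G^{\,t}=\lambda G$, $\lambda\bar\lambda=1$, and if $\lambda=c/\bar c$ by Hilbert's Theorem~90, then $cG$ is hermitian. An element $a$ lies in $H(B,\tau)$ if and only if $Ga$ is hermitian.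
\end{itemize}

\noindent\textbf{(F5) Forms of $M_3^+$.} A cubic Jordan algebra over $k$ that becomes isomorphic to $M_3(\bar k)^+$ over an algebraic closure $\bar k$ is isomorphic to some $H(B,\tau)$.

\medskip\noindent\textbf{(F6) Internal Tits process.} If $A=H(B,\tau)$ is a subalgebra of an Albert algebra $J$, then there are $u\in H(B,\tau)^\times$ and $\mu\in K^\times$ with $N_B(u)=\mu\bar\mu$, and an identification $J=A\oplus B$ extending the inclusion $A\subset J$, such that
\begin{equation}\label{eq:tits}
N(a,b)=N_B(a)+\mu N_B(b)+\overline{\mu N_B(b)}-\operatorname{trd}(a\,bub^*).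
\end{equation}
For $K=k\times k$, $u=(u_0,u_0)$, $\mu=(\mu_1,\mu_2)$, the substitution $b_2'=u_0b_2$ turns \eqref{eq:tits} into the first Tits construction $N_D(a)+\mu_1N_D(b_1)+\mu_1^{-1}N_D(b_2')-\operatorname{trd}_D(ab_1b_2')$.

\section{The model: ternary hermitian forms}\label{sec:model}

Let $F/E$ be a separable quadratic field extension with norm $n=N_{F/E}$, and let $\mathcal H$ be the $9$-dimensional $E$-space of hermitian $3\times3$ matrices over $F$. With the determinant as norm and the identity matrix as unit, $\mathcal H$ is the algebra $H_3(F,\mathbf 1)$. An invertible $P\in\mathcal H$ plays two roles: it is the unit of an isotope $\mathcal H_P$, and it is the Gram matrix of the nondegenerate hermitian form $h_P(x,y)=xP\bar y^{\,t}$ on $F^3$. For $Z\in GL_3(F)$ and $r\in E^\times$, the map $M\mapsto rZM\bar Z^{\,t}$ multiplies the determinant by $r^3n(\det Z)$. By (F1), $\mathcal H_P\cong\mathcal H_{P'}$ whenever a scalar multiple of $P'$ is congruent to $P$. The quadratic trace of $\mathcal H_P$ is $\det(P)^{-1}\sigma_P$, where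
\[
\sigma_P(M)=\text{coefficient of $t$ in }\det(tP+M).
\]

\begin{lemma}\label{lem:model}
Let $P,P'\in\mathcal H$ be invertible.
\begin{enumerate}
\item[(a)] If $\sigma_P$ has a totally isotropic $E$-subspace of dimension $3$, then $h_P$ is isotropic.
\item[(b)] If $h_P$ and $h_{P'}$ are isotropic and $r=\det P/\det P'$, then $rP'=YP\bar Y^{\,t}$ for some $Y\in GL_3(F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A nonzero hermitian form $h$ over $F/E$ has a vector $x$ with $h(x,x)\neq0$. Otherwise $0=h(\lambda x+y,\lambda x+y)=\operatorname{tr}_{F/E}(\lambda h(x,y))$ for all $x,y,\lambda$, which forces $h=0$ because $F/E$ is separable. By induction there is $Z\in GL_3(F)$ with $ZP\bar Z^{\,t}=D=\operatorname{diag}(d_1,d_2,d_3)$, $d_i\in E^\times$. From $\det(tD+ZM\bar Z^{\,t})=n(\det Z)\det(tP+M)$ we get $\sigma_D(ZM\bar Z^{\,t})=n(\det Z)\sigma_P(M)$, so we may assume $P=D$. If $M$ has diagonal entries $m_i$ and entry $u_i$ in place $(j,l)$, then the coefficient of $t$ in $\det(tD+M)$ is the sum of the $d_i$ times the complementary principal minors of $M$: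
\begin{equation}\label{eq:sigmaD}
\sigma_D(M)=\sum d_im_jm_l-\sum d_in(u_i)=\sum d_im_jm_l-h_D(u,u),\qquad u=(u_1,u_2,u_3).
\end{equation}
The off-diagonal part of the quadratic trace is the hermitian form itself, and Lemma~\ref{lem:three} applies with $W=F^3$ and $\psi(u)=h_D(u,u)$.

(b) Let $h$ be nondegenerate and isotropic on $F^3$. Choose $x\neq0$ with $h(x,x)=0$ and $y$ with $h(x,y)=1$. Then $h(y-\lambda x,y-\lambda x)=h(y,y)-\operatorname{tr}_{F/E}(\lambda)$, and the trace is onto $E$, so we may assume $h(y,y)=0$. Adding a vector orthogonal to $x$ and $y$, we find that the Gram matrix of $h$ is congruent to $\begin{pmatrix}0&1\\1&0\end{pmatrix}\perp\langle d\rangle$, of determinant $-d$. Congruence changes determinants by elements of $n(F^\times)$, and $\langle d\rangle\cong\langle dn(\lambda)\rangle$. So two isotropic forms are congruent if the ratio of their determinants lies in $n(F^\times)$. Finally $h_{rP'}$ is isotropic and $\det(rP')/\det P=r^3r^{-1}=r^2=n(r)$.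
\end{proof}

Part (b) is the uniqueness statement of Theorem~\ref{thm:B}(1) in miniature: all isotropic units $P$ give one and the same isotope of $\mathcal H$. The scalar $r$ can repair the determinant because the rank $3$ is odd.

\begin{example}\label{ex:CR}
Let $F/E=\mathbb C/\mathbb R$. For $P=\operatorname{diag}(1,1,-1)$, formula \eqref{eq:sigmaD} reads $m_2m_3+m_3m_1-m_1m_2-|u_1|^2-|u_2|^2+|u_3|^2$, which vanishes on the $3$-dimensional space $m_2=m_3=0$, $u_2=0$, $u_1=u_3$. For the identity matrix no such space exists, by (a). The matrices $\operatorname{diag}(1,1,1)$ and $\operatorname{diag}(1,-1,-1)$ have the same determinant, but no real multiple of the second is congruent to the first. So isotropy cannot be dropped in (b); this is the point at which the condition $f_5=0$ will be used.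
\end{example}

To use the lemma in a division Albert algebra we need a form $H(B,\tau)$ of $\mathcal H$ inside $J$ that contains the two units and a large totally isotropic subspace (Section~\ref{sec:cubic}), an extension of $a\mapsto yay^*$ to a similarity of $J$ (Section~\ref{sec:extend}), and a descent from the cubic extension that splits $B$ (Section~\ref{sec:plane}).

\section{A cubic subfield and its orthogonal complement}\label{sec:cubic}

In Sections~\ref{sec:cubic}--\ref{sec:plane}, $J$ is a division Albert algebra over $k$ and $L\subset J$ is a separable cubic subfield, with $\operatorname{tr}=\operatorname{tr}_{L/k}$. By Chevalley's theorem a cubic form in $27$ variables over a finite field is isotropic, so $k$ is infinite.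

The subfield $L$ is the substitute for the diagonal of $H_3(C,\Gamma)$. An element $m\in L\setminus k$ has degree $3$ over $k$ and is a root of its generic minimal polynomial, which is therefore its minimal polynomial. Hence $N|_L=N_{L/k}$, and consequently $T(m,m')=\operatorname{tr}(mm')$ and $mm^\#=N(m)$ on $L$. Since $L/k$ is separable, $T|_L$ is nondegenerate, so $J=L\oplus V$ with $V=L^\perp$. For $m\in L$ and $x\in V$ define
\[
mx:=-\,m\times x,\qquad x^\#=-Q(x)+\beta(x)\quad\text{with }Q(x)\in L,\ \beta(x)\in V.
\]

\begin{lemma}\label{lem:QB}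
The product $mx$ makes $V$ an $L$-vector space, and $Q\colon V\to L$ is a quadratic form over $L$. Let $b_Q$ be its polar form. For $m,m'\in L$, $x,x'\in V$ and $q=Q(x)$,
\begin{gather}
(m+x)^\#=m^\#-Q(x)+\beta(x)-mx,\qquad T(x,x')=\operatorname{tr}b_Q(x,x'),\label{eq:basic1}\\
Q(\beta(x))=q^\#,\qquad b_Q(x,\beta(x))=N(x)\in k,\label{eq:basic2}\\
\beta\bigl(mx+m'\beta(x)\bigr)=m^\#\beta(x)+m'^\#\bigl(N(x)x-q\beta(x)\bigr)+\bigl((mq)\times m'\bigr)x.\label{eq:beta}
\end{gather}
\end{lemma}

\begin{proof}
It suffices to check everything over $\bar k$. As $L/k$ is separable, $L\otimes\bar k=\bigoplus\bar ke_i$, and since $k$ is infinite the norm and adjoint of $J\otimes\bar k$ restrict to those of $\bar k\times\bar k\times\bar k$; so $e_1,e_2,e_3$ is a frame. By (F2), $J\otimes\bar k=H_3(C,\Gamma)$ with diagonal idempotents $e_i$, and we may take $\Gamma=\mathbf 1$ because all $\gamma_i$ are squares. By \eqref{eq:H3}, $V\otimes\bar k=\bigoplus C[jl]$, and for $m=\sum m_ie_i$, $x=\sum x_i[jl]$,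
\begin{equation}\label{eq:coord}
mx=\sum m_ix_i[jl],\qquad Q(x)=\sum n(x_i)e_i,\qquad\beta(x)=\sum\beta_i[jl],\quad\beta_i=\overline{x_jx_l}.
\end{equation}
This gives the first sentence and \eqref{eq:basic1}. For \eqref{eq:basic2}, $n(\beta_i)=n(x_j)n(x_l)$ is the $i$-th coordinate of $q^\#$, and $n(x_i,\beta_i)=t(x_i(x_jx_l))=t(x_1x_2x_3)=N(x)$ for each $i$. For \eqref{eq:beta}, the $i$-th coordinate of the left side is
\[
m_jm_l\,\beta_i+m_j'm_l'\,\overline{\beta_j\beta_l}+m_jm_l'\,\overline{x_j\beta_l}+m_j'm_l\,\overline{\beta_jx_l}.
\]
Here $\bar\beta_j=x_lx_i$ and $\bar\beta_l=x_ix_j$. By \eqref{eq:oct1}, $\overline{x_j\beta_l}=(x_ix_j)\bar x_j=q_jx_i$ and $\overline{\beta_jx_l}=\bar x_l(x_lx_i)=q_lx_i$. By the Moufang identity and \eqref{eq:oct1},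
\[
\overline{\beta_j\beta_l}=(x_ix_j)(x_lx_i)=(x_i\bar\beta_i)x_i=\bigl(n(x_i,\beta_i)1-\beta_i\bar x_i\bigr)x_i=N(x)x_i-q_i\beta_i.
\]
It remains to note that $(m^\#)_i=m_jm_l$ and $((mq)\times m')_i=m_jq_jm_l'+m_lq_lm_j'$.
\end{proof}

Formula \eqref{eq:beta} says that $\beta$ preserves $Lx+L\beta(x)$. So $L$ and a single $x\in V$ generate a subalgebra of dimension at most $9$. In a division algebra no degeneration occurs. (In $H_3(C,\Gamma)$ with the diagonal in place of $L$ it does: $x=u[23]$ has $\beta(x)=0$.)

\begin{lemma}\label{lem:Ax}
Let $0\neq x\in V$ and $q=Q(x)$.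
\begin{enumerate}
\item[(a)] $\beta(x)\notin Lx$.
\item[(b)] $A_x=L\oplus Lx\oplus L\beta(x)$ is a $9$-dimensional subalgebra of $J$, isomorphic to some $H(B,\tau)$. If the center $K$ of $B$ is a field, then $B$ is a division algebra.
\item[(c)] There is a $k$-subspace $D_x\subset Lx\oplus L\beta(x)$ with $\dim_kD_x\ge2$ and $Q(D_x)\subset kq$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\beta(x)=\lambda x$ with $\lambda\in L$. By \eqref{eq:basic2}, $N(x)=b_Q(x,\lambda x)=2\lambda q$. Since $N(x)\neq0$, the characteristic is not $2$, $q\neq0$, and $c=\lambda q=N(x)/2$ lies in $k^\times$. From $q^\#=Q(\lambda x)=\lambda^2q$ we get $c^2=qq^\#=N(q)$. Then $\lambda^\#=c^2(q^{-1})^\#=c^2N(q)^{-1}q=q$, and \eqref{eq:basic1} gives $(\lambda+x)^\#=q-q+\beta(x)-\lambda x=0$. So $N(\lambda+x)(\lambda+x)=(\lambda+x)^{\#\#}=0$ with $\lambda+x\neq0$, contradicting the anisotropy of $N$.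

(b) Let $M=Lx\oplus L\beta(x)$. By \eqref{eq:basic1} and \eqref{eq:beta}, $A_x=L\oplus M$ is closed under $\#$, so it is a subalgebra, of dimension $9$ by (a). The trace form is nondegenerate on $A_x$. It is so on $L$, which is orthogonal to $M$. If $0\neq y\in M$, then $\beta(y)\in M$ and $b_Q(y,\beta(y))=N(y)\neq0$, so there is $m\in L$ with $T(y,m\beta(y))=\operatorname{tr}(mN(y))\neq0$.

In the coordinates \eqref{eq:coord}, $A_x\otimes\bar k$ contains the frame $e_1,e_2,e_3$. Its off-diagonal Peirce spaces are the spaces $e_i(M\otimes\bar k)\subset C[jl]$, and they have dimension $2$ because $M\otimes\bar k$ is free of rank $2$ over $L\otimes\bar k$. They are mutually orthogonal, so $T$ is nondegenerate on each; there $T$ is the polar form of $-S$, so $S$ does not vanish identically and the frame is connected. By (F2), $A_x\otimes\bar k\cong H_3(C',\Gamma')$ with $\dim C'=2$. Over $\bar k$ this means $C'\cong\bar k\times\bar k$, and we may take $\Gamma'=\mathbf 1$, so $A_x\otimes\bar k\cong M_3(\bar k)^+$. By (F5), $A_x\cong H(B,\tau)$. If $K$ is a field and $B$ is not a division algebra, then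 $B\cong M_3(K)$ since the degree is prime, and $H(B,\tau)$ contains $G^{-1}E_{11}$ ($E_{11}$ the matrix unit), a nonzero element of norm $0$. This contradicts the anisotropy of $N$.

(c) If $q=0$, take $D_x=Lx$. If $q\neq0$, take $D_x=kx\oplus kq\beta(x)$; by \eqref{eq:basic2}, for $s,t\in k$,
\[
Q(sx+tq\beta(x))=s^2q+st\,qN(x)+t^2q^2q^\#=\bigl(s^2+stN(x)+t^2N(q)\bigr)q.\qedhere
\]
\end{proof}

Now consider the isotopes $J_v$ with $v\in L^\times$. Since $T(v,\beta(x))=0$, formula \eqref{eq:Sv} gives
\begin{equation}\label{eq:SvV}
S_v(x)=-N(v)^{-1}\operatorname{tr}(vQ(x))\qquad(x\in V).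
\end{equation}
For $0\neq x\in V$ put
\[
P_x=\{v\in L:\operatorname{tr}(vQ(x))=0\},
\]
a plane in $L$ if $Q(x)\neq0$, and all of $L$ if $Q(x)=0$. For $0\neq v\in P_x$, part (c) of the lemma doubles the isotropic line $kx$ of $S_v$ to the space $D_x$. Lemmas~\ref{lem:reduced} and~\ref{lem:model} need a third dimension, and they need coordinates. Both appear after a cubic base extension.

Fix a field $E$ that is $k$-isomorphic to $L$; we use $E$ as a field of scalars, to keep it apart from the subfield $L$ of $J$. Then $L\otimes E\cong E\times\Delta$ with $\Delta$ quadratic \'etale over $E$. Let $e\in L\otimes E\subset J\otimes E$ be the idempotent $(1,0)$. Over an algebraic closure it is one of the $e_i$, so $e^\#=0$, hence $N(e)=0$. Thus $J_v\otimes E$ is reduced for every $v\in J^\times$.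

\begin{lemma}\label{lem:U}
Let $0\neq x\in V$ and $0\neq v\in P_x$. Then $Ee\oplus(D_x\otimes E)\subset A_x\otimes E$ is totally isotropic for $S_v$ and has dimension at least $3$ over $E$.
\end{lemma}

\begin{proof}
By \eqref{eq:Sv}, $S_v(e)=0$. For $y\in V\otimes E$ we have $e\times y=-ey\in V\otimes E$, so $S_v(e,y)=N(v)^{-1}T(v,e\times y)=0$. By \eqref{eq:SvV} and $Q(D_x)\subset kQ(x)$, the form $S_v$ vanishes on $D_x$, hence on $D_x\otimes E$.
\end{proof}

\begin{proposition}\label{prop:criterion}
For $v\in L^\times$, we have $f_5(J_v)=0$ if and only if $v\in P_x$ for some $0\neq x\in V$.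
\end{proposition}

\begin{proof}
Suppose $f_5(J_v)=0$. Then $f_5(J_v\otimes E)=0$, so by Lemma~\ref{lem:reduced}(i) the form $S_v$ has a totally isotropic subspace of dimension $8$ in $J\otimes E$. It meets $V\otimes E$, which has codimension $3$, nontrivially. By \eqref{eq:SvV}, the quadratic form $x\mapsto\operatorname{tr}(vQ(x))$ on the $k$-space $V$ becomes isotropic over $E$. Since $[E:k]=3$, it is isotropic over $k$ by (F3).

Conversely, let $v\in P_x$. By Lemmas~\ref{lem:U} and~\ref{lem:reduced}(ii), $f_5(J_v\otimes E)=0$, so $f_5(J_v)$ becomes isotropic over $E$. By (F3) it is isotropic over $k$, hence hyperbolic.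
\end{proof}

\section{Extending similarities from $A_x$ to $J$}\label{sec:extend}

Let $A=A_x=H(B,\tau)$ and write $J=A\oplus B$ as in (F6). For $y\in B^\times$ with $\nu=N_B(y)$, the map $a\mapsto yay^*$ multiplies the norm of $A$ by $\nu\bar\nu$. The first attempt at an extension is $(a,b)\mapsto(yay^*,\lambda(y^*)^{-1}b)$ with $\lambda\in K^\times$. It multiplies the last term of \eqref{eq:tits} by $\lambda\bar\lambda$ and $N_B(b)$ by $\lambda^3\bar\nu^{-1}$, so it requires $\lambda^3=\nu\bar\nu^2$, and there is no reason for such a cube root to exist. There is more room: right multiplication of $b$ by an element $g$ with $gug^*=u$ leaves the last term unchanged and multiplies $N_B(b)$ by $N_B(g)$. With $\lambda=\bar\nu$ we need $N_B(g)=\nu/\bar\nu$.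

\begin{lemma}\label{lem:g}
For every $y\in B^\times$ with $\nu=N_B(y)$ there is $g\in B^\times$ with $gug^*=u$ and $N_B(g)=\nu/\bar\nu$.
\end{lemma}

\begin{proof}
Let $K=k\times k$, $y=(y_1,y_2)$, $u=(u_0,u_0)$. Put $g_1=y_1y_2^{-1}$, $g_2=u_0^{-1}g_1^{-1}u_0$ (products in $D$) and $g=(g_1,g_2)$. Both components of $gug^*$ equal $g_1u_0g_2=u_0$, and $N_B(g)=(N_D(g_1),N_D(g_1)^{-1})=\nu/\bar\nu$ because $\nu=(N_D(y_1),N_D(y_2))$.

Let $K$ be a field, so that $B$ is a division algebra. The map $\sigma(b)=ub^*u^{-1}$ is a $K/k$-involution, and $gug^*=u$ means $g\sigma(g)=1$. In the spirit of Hilbert's Theorem~90 we look for $g=c\,\sigma(c)^{-1}$. This works if $c$ commutes with $\sigma(c)$, since then $g\sigma(g)=c\sigma(c)^{-1}c^{-1}\sigma(c)=1$, and it gives $N_B(g)=N_B(c)/\overline{N_B(c)}$. So we want $c$ to commute with $\sigma(c)$ and $N_B(c)\in\nu k^\times$. Let $H_\sigma=H(B,\sigma)$, of dimension $9$ over $k$. Every $c=\kappa+h'$ with $\kappa\in K$, $h'\in H_\sigma$ commutes with $\sigma(c)=\bar\kappa+h'$. Every $c=yh$ with $0\neq h\in H_\sigma$ is invertible and has $N_B(c)=\nu N_B(h)$ with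 $N_B(h)=N_B(\sigma(h))=\overline{N_B(h)}\in k^\times$. Now $\dim_k(K+H_\sigma)=2+9-1=10$ and $\dim_kyH_\sigma=9$ in the $18$-dimensional space $B$, so some nonzero $c$ has both forms.
\end{proof}

\begin{proposition}\label{prop:extend}
For every $y\in B^\times$ there is a similarity $\eta$ of $J$ with $\eta(a)=yay^*$ for all $a\in A$.
\end{proposition}

\begin{proof}
Let $\nu$, $g$ be as in Lemma~\ref{lem:g}, put $z=\bar\nu(y^*)^{-1}$, and define the bijective linear map $\eta(a,b)=(yay^*,zbg)$. We compare the terms of \eqref{eq:tits}. First, $N_B(yay^*)=\nu\bar\nu N_B(a)$. Second, $N_B(z)N_B(g)=\bar\nu^3\bar\nu^{-1}\cdot\nu\bar\nu^{-1}=\nu\bar\nu\in k^\times$, so both middle terms are multiplied by $\nu\bar\nu$. Third, $y^*z=\bar\nu$ and $z^*y=\nu$ are central, so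
\[
\operatorname{trd}\bigl(yay^*\,zb(gug^*)b^*z^*\bigr)=\operatorname{trd}\bigl(z^*y\,a\,y^*z\,bub^*\bigr)=\nu\bar\nu\operatorname{trd}(a\,bub^*).
\]
Hence $N\circ\eta=\nu\bar\nu N$.
\end{proof}

\section{Units in one plane give isomorphic isotopes}\label{sec:plane}

\begin{proposition}\label{prop:plane}
Let $0\neq x\in V$ and let $v,v'$ be nonzero elements of $P_x$. Then $J_v\cong J_{v'}$.
\end{proposition}

\begin{proof}
Let $A=A_x=H(B,\tau)\supset L$. It suffices to find $y\in B^\times$ and $r\in k^\times$ with
\begin{equation}\label{eq:goal}
yvy^*=rv',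
\end{equation}
for then Proposition~\ref{prop:extend}, (F1) and \eqref{eq:easyiso} give $J_v\cong J_{rv'}\cong J_{v'}$. If $K=k\times k$, identify $A$ with $D^+$ and take $y=(v'v^{-1},1)$, $r=1$: both components of $yvy^*$ equal $(v'v^{-1})v\cdot1=v'$. From now on $K$ is a field and $B$ is a division algebra. Put $r=N(v)/N(v')\in k^\times$.

\emph{Step 1: a solution over $E$.} The algebra $F=K\otimes_kE$ is a field, since the degrees $2$ and $3$ are coprime, and $F/E$ is separable quadratic. Powers of an element in $A$ are its powers in $B$, so $L$, which is generated by one element, is a subfield of $B$. Then $LK\subset B$ is a subfield of degree $3$ over $K$, isomorphic to $F$, and therefore $F$ splits $B$: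
\[
B\otimes_kE=B\otimes_KF\cong M_3(F).
\]
The extended involution is an $F/E$-involution, so it has the form $b^*=G^{-1}\bar b^{\,t}G$ with $G$ hermitian, and $a\mapsto Ga$ is a bijection from $A\otimes E$ onto the space $\mathcal H$ of Section~\ref{sec:model}. The norm of $A\otimes E$ is the determinant, and $\det(tv+a)=\det(G)^{-1}\det(tGv+Ga)$. Comparing coefficients of $t$,
\[
N(v)S_v(a)=\det(G)^{-1}\sigma_{Gv}(Ga)\qquad(a\in A\otimes E).
\]
By Lemma~\ref{lem:U}, $\sigma_{Gv}$ has a totally isotropic subspace of dimension $3$, so $h_{Gv}$ is isotropic by Lemma~\ref{lem:model}(a). The same argument applies to $v'$, which also lies in $P_x$; this is where both units must belong to the same $x$, hence to the same $A_x$. Since $\det(Gv)/\det(Gv')=N(v)/N(v')=r$, Lemma~\ref{lem:model}(b) gives $Y\in GL_3(F)$ with $Y(Gv)\bar Y^{\,t}=rGv'$. The element $y_E=G^{-1}YG$ has $y_E^*=\bar Y^{\,t}$, so $y_Evy_E^*=G^{-1}Y(Gv)\bar Y^{\,t}=rv'$ in $B\otimes_kE$.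

\emph{Step 2: descent to $k$.} Equation \eqref{eq:goal} asks for an isotropic vector of the hermitian form $(a,b)\mapsto ava^*-rbv'b^*$ on $B^2$, so we need an analogue of Springer's theorem for this form and the cubic extension $E$. Write $E=k(\theta)$. Then $B_E=B\otimes_kE=B\oplus B\theta\oplus B\theta^2$, where $\theta$ is central and fixed by the involution. For every $c\in B_E$,
\begin{equation}\label{eq:c}
(cy_E)\,v\,(cy_E)^*=r\,c\,v'c^*.
\end{equation}
If $c$ and $cy_E$ both lie in $B\oplus B\theta$, then both sides of \eqref{eq:c} are polynomials of degree at most $2$ in $\theta$ with coefficients in $B$, and we may compare coefficients. Such a $c\neq0$ exists: the map $B_E\to B^2$ sending $c$ to the $\theta^2$-coefficients of $cy_E$ and of $c$ is left $B$-linear from a space of dimension $3$ to a space of dimension $2$ over the division algebra $B$, so its kernel is nonzero. Write $cy_E=a_0+a_1\theta$ and $c=b_0+b_1\theta$. If $a_0=b_0=0$, replace $c$ by $\theta^{-1}c=b_1\neq0$, for which $\theta^{-1}cy_E=a_1$; so we may assume $(a_0,b_0)\neq(0,0)$. The constant coefficients in \eqref{eq:c}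 give $a_0va_0^*=rb_0v'b_0^*$. In the division algebra $B$, one side vanishes only if $a_0=0$ and the other only if $b_0=0$, so both $a_0$ and $b_0$ are nonzero, and $y=b_0^{-1}a_0$ satisfies \eqref{eq:goal}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The results so far compare units that lie in a common separable cubic subfield. The units $1$ and $p$ of $J$ and $J_p$ lie in $k[p]$, but $k[p]$ may equal $k$ or, in characteristic $3$, be inseparable. By \eqref{eq:easyiso} we may replace $p$ by any $U_yp$, and a general choice of $y$ removes the difficulty.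

\begin{lemma}\label{lem:generic}
Let $J$ be a division Albert algebra and $p\in J^\times$. There is $a\in J^\times$ such that $J_a\cong J_p$ and $k[a]$ is a separable cubic subfield of $J$.
\end{lemma}

\begin{proof}
Let $\operatorname{disc}(a)$ be the discriminant of the generic minimal polynomial $m_a$, and let $\operatorname{disc}^{(p)}(a)$ be the discriminant of the generic minimal polynomial $m^{(p)}_a$ of $a$ in $J^{(p)}$. Both are polynomials in $a$ with coefficients in $k$. Both are nonzero: over $\bar k$ the algebras $J$ and $J^{(p)}$ become reduced, and $\sum\xi_ie_i$ with distinct $\xi_i$ has generic minimal polynomial $\prod(t-\xi_i)$. So there is $a_0\in J\otimes\bar k$ at which neither vanishes.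

The point of using $J^{(p)}$ is that the square of $y$ in $J^{(p)}$ is $U_yU_pp^{-1}=U_yp$. Since $m^{(p)}_{a_0}$ is separable, $\bar k[t]/(m_{a_0}^{(p)})\cong\bar k\times\bar k\times\bar k$, where every element is a square. Applying the homomorphism $t\mapsto a_0$ into $J^{(p)}\otimes\bar k$, we find $y_0\in J\otimes\bar k$ with $a_0=U_{y_0}p$. So the polynomial $y\mapsto\operatorname{disc}(U_yp)$ is not zero. As $k$ is infinite, there is $y\in J$ such that $a=U_yp$ has $\operatorname{disc}(a)\neq0$. Then $y\neq0$, so $y$ is invertible, $a$ is invertible, and $J_a\cong J_p$ by \eqref{eq:easyiso}.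

If $m_a$ had a root $\alpha\in k$, then $N(\alpha1-a)=0$, so $a=\alpha1$ and $m_a=(t-\alpha)^3$, contrary to $\operatorname{disc}(a)\neq0$. So $m_a$ is irreducible and $k[t]/(m_a)$ is a separable cubic field. The unital homomorphism $(k[t]/(m_a))^+\to J$ takes invertible elements to invertible elements, so it is injective, with image $k[a]$.
\end{proof}

\begin{proposition}\label{prop:division}
Let $J$ be a division Albert algebra.
\begin{enumerate}
\item[(a)] $J$ has an isotope with $f_5=0$.
\item[(b)] If $p\in J^\times$ and $f_5(J)=0=f_5(J_p)$, then $J_p\cong J$.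
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:generic} with $p=1$, there is a separable cubic subfield $L$. Take $0\neq x\in L^\perp$ and $0\neq v\in P_x$. Then $f_5(J_v)=0$ by Proposition~\ref{prop:criterion}.

(b) Choose $a$ as in Lemma~\ref{lem:generic}, and let $L=k[a]$. Then $f_5(J_1)=0=f_5(J_a)$, so by Proposition~\ref{prop:criterion} there are nonzero $x,x'\in L^\perp$ with $1\in P_x$ and $a\in P_{x'}$. There is no reason for one $x$ to serve both units. But $P_x$ and $P_{x'}$ have dimension at least $2$ in the $3$-dimensional space $L$, so there is $0\neq w\in P_x\cap P_{x'}$. Proposition~\ref{prop:plane}, applied to $x$ and then to $x'$, gives $J=J_1\cong J_w\cong J_a\cong J_p$.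
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $J$ be a division algebra. Existence is Proposition~\ref{prop:division}(a). If $J_v$ and $J_w$ both have $f_5=0$, then $J_v$ is a division Albert algebra and $J_w=(J_v)_w$, so Proposition~\ref{prop:division}(b) applied to $J_v$ gives $J_w\cong J_v$. Let $J=H_3(C,\Gamma)$ be reduced. Its isotope $H_3(C,\operatorname{diag}(1,-1,1))$ has $\psi=-n_C\perp n_C\perp-n_C$ in \eqref{eq:f5}, so its $f_5$ is isotropic, hence $0$. All isotopes of $J$ have isotropic norm, so they are reduced, and they have the same $f_3$. Uniqueness follows from the classification in (F4).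

(2) Isomorphic algebras have the same $f_5$, so (i) implies (ii). If (ii) holds, the common value of $f_5$ on all isotopes is $0$ by the existence part of (1), which is (iii). If (iii) holds, then $J=J^{(1)}$ and $J^{(p)}$ both have $f_5=0$, so $J^{(p)}\cong J$ by the uniqueness part of (1). If $J$ is not homogeneous, then (iii) fails, so some isotope has $f_5\neq0$, while some isotope has $f_5=0$ by (1).

(3) By Lemma~\ref{lem:generic}, every isotope of $J$ is isomorphic to some $J_v$ with $v$ a nonzero element of a separable cubic subfield. So (iii) holds if and only if $f_5(J_v)=0$ for all separable cubic subfields $L$ and all $v\in L^\times$. By Proposition~\ref{prop:criterion}, this means that for all such $L$ and $v$ there is $0\neq x\in L^\perp$ with $Q(x)\in\{m\in L:\operatorname{tr}(vm)=0\}$. Since the trace form of $L/k$ is nondegenerate, these sets are exactly the $2$-dimensional $k$-subspaces of $L$.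

(4) For each $p\in J^\times$, (F4) gives $a,b\in k^\times$ with $f_5(J^{(p)})\cong f_3(J^{(p)})\otimes\langle\!\langle a,b\rangle\!\rangle$, and $f_3(J^{(p)})=f_3(J)$. By hypothesis this form is hyperbolic, so (iii) holds.
\end{proof}

Theorem~\ref{thm:A} is contained in part (2). Hence quasi-homogeneous Albert algebras that are not homogeneous do not exist over any field, and the answer to the question in the introduction is no.

\begin{thebibliography}{9}

\bibitem{EKM} Elman, Karpenko and Merkurjev, \emph{Algebraic and geometric theory of quadratic forms}, AMS, 2008.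

\bibitem{GPR} Garibaldi, Petersson and Racine, \emph{Albert algebras over commutative rings}, CUP, 2024.

\bibitem{McC69} McCrimmon, \emph{The Freudenthal--Springer--Tits constructions of exceptional Jordan algebras}, Trans. AMS \textbf{139} (1969).

\bibitem{McC70} McCrimmon, \emph{The Freudenthal--Springer--Tits constructions revisited}, Trans. AMS \textbf{148} (1970).

\bibitem{PR1} Petersson and Racine, \emph{Jordan algebras of degree 3 and the Tits process}, J. Algebra \textbf{98} (1986).

\bibitem{PR2} Petersson and Racine, \emph{Classification of algebras arising from the Tits process}, J. Algebra \textbf{98} (1986).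

\bibitem{PT} Holger P. Petersson and Maneesh Thakur, \emph{Homogeneous Freudenthal algebras and the first Tits construction}, arXiv:2603.17649 (2026).

\end{thebibliography}
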